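# Fixed points of $p$-groups and Chern numbers below the first nonabelian dimension

Throughout, $p$ is a prime and $v$ is the $p$-adic valuation on $\mathbb Q$. All representations are complex and finite-dimensional, and $\int_M$ means evaluation on the fundamental class $[M]$.

## 1. A line bundle on which a central subgroup acts by scalars

Take a finite group $Q$ and a central subgroup $Z\subset Q$ of order $p$. Let $P$ be a closed almost complex manifold of complex dimension $D$ with an action of $Q$, and suppose that $Z$ acts trivially on $P$. Suppose also that $P$ carries a $Q$-equivariant complex line bundle $L$ on whose fibres $Z$ acts, not trivially, but by a nontrivial character $\psi$. Put $\ell=c_1(L)$.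

For each integer $a$ there is a $\mathrm{spin}^c$ Dirac operator on $\Lambda^{0,*}T^*P\otimes L^a$, built from $Q$-invariant metrics and connections. Its equivariant index is a virtual representation of $Q$. Let $f(a)\in\mathbb Z$ be its dimension. Three facts hold.

1. By the Atiyah–Singer theorem, $f(a)=\int_P e^{a\ell}\,\mathrm{Td}(P)$. So $f$ is a polynomial in $a$ of degree $\le D$, and its $a^D$-coefficient is $\frac1{D!}\int_P\ell^D$.
2. $f(a)$ is an integer for every $a\in\mathbb Z$.
3. If $p\nmid a$, then $Z$ acts on every section of $\Lambda^{0,*}T^*P\otimes L^a$ by the nontrivial character $\psi^a$, hence also on the kernel and the cokernel. So if every irreducible representation of $Q$ that is nontrivial on $Z$ has dimension divisible by $q=p^k$, then $q\mid f(a)$ whenever $p\nmid a$.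

A polynomial of degree $\le D$ that is integral everywhere and divisible by $p^k$ at all integers prime to $p$ is heavily constrained. We shall see that $\int_P\ell^D$ must be divisible by $p$ unless $q\mid D+1$.

**Example 1.** Let $Q$ be the group of upper unitriangular $3\times 3$ matrices over $\mathbb F_p$. Its center $Z$ has order $p$ and equals $[Q,Q]$. It has $p^2$ one-dimensional representations and $p-1$ irreducible ones of dimension $p$, and $p^2+(p-1)p^2=p^3$. The latter are exactly the irreducible representations nontrivial on $Z$, so $q=p$. Let $V$ be one of them, $P=\mathbb P(V)$ the space of lines in $V$, and $L=\mathcal O(-1)$ the tautological line bundle. Since $Z$ acts on $V$ by scalars, it acts trivially on $P$ and nontrivially on the fibres of $L$. Here the index is the holomorphic Euler characteristic,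
$$f(a)=\chi(\mathbb P^{p-1},\mathcal O(-a))=\binom{p-1-a}{p-1}=\frac{(1-a)(2-a)\cdots(p-1-a)}{(p-1)!}.$$
The numerator is a product of $p-1$ consecutive integers, and the only residue class mod $p$ that it misses is that of $-a$. So $p\mid f(a)$ exactly when $p\nmid a$, as fact 3 predicts. Here $\int_P\ell^{p-1}=(-1)^{p-1}$ is prime to $p$, and indeed $D+1=p=q$, so this is the exceptional case.

**What this is for.** Let a finite $p$-group $G$ act on a closed almost complex manifold $X$ with a Chern number prime to $p$. Must $G$ have a fixed point? The question of these notes, taken from Olivier Haution, "Essential $p$-dimension and Chern numbers", arXiv:2608.08877 (2026), is whether this is so when $\dim X$ is smaller than the least dimension $d(G)$ of a representation of $G$ with nonabelian image. The answer is yes. The proof restricts Chern numbers to the fixed locus of a central subgroup $Z$ of order $p$ and passes to a projective bundle over that locus. The tautological line bundle there is exactly an $L$ as above, and $D$ is too small for the exception $q\mid D+1$ to occur.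

## 2. Chern numbers, the invariant $d(G)$, and the two theorems

**Manifolds.** $X$ is a closed smooth manifold, possibly disconnected, of pure complex dimension $n$, with an almost complex structure $J$ on $TX$. A finite group $G$ acts smoothly and preserves $J$. The *Chern numbers* of $X$ are the integers $\langle c_1(X)^{i_1}\cdots c_n(X)^{i_n},[X]\rangle$ with $i_1+2i_2+\cdots+ni_n=n$, where $c_j(X)=c_j(TX)$. We write $X^G$ for the set of points fixed by all of $G$. For example, $\mathbb P^1$ has the single Chern number $2$, and $\mathbb P^2$ has $c_1^2=9$ and $c_2=3$.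

**Bundles.** A *$G$-bundle* is a $G$-equivariant complex vector bundle, and $\mathbb P(E)$ is the bundle of lines in $E$. If $E_1,\dots,E_m$ are bundles on $M$, then $c_J(E)$ denotes any monomial in the classes $c_i(E_s)$, and $|J|$ is its complex degree. Similarly, $c_I(TM)$ is a monomial in the Chern classes of $TM$.

**Nonabelian representations.** A representation $\rho$ of $G$ is *nonabelian* if $\rho(G)$ is a nonabelian group. The least dimension of such a representation is $d(G)$, and $d(G)=+\infty$ if $G$ is abelian.

For $G$ nonabelian, $d(G)$ is the least dimension $>1$ of an irreducible representation. Indeed, a representation whose constituents are all one-dimensional is diagonalizable and has abelian image. Conversely, an irreducible representation of dimension $>1$ has nonabelian image by Schur's lemma. Since the irreducible dimensions of a $p$-group are powers of $p$, $d(G)$ is a power of $p$ for a nonabelian $p$-group.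

**Example 2.** The group of Example 1 has $d=p$; for $p=2$ it is the dihedral group $D_8$. Let $G$ be the central product of two copies of $D_8$, of order $32$. Its abelianization has order $16$, and the tensor product of the two $2$-dimensional representations is irreducible of dimension $4$. As $16\cdot1+4^2=32$, there are no other irreducible representations, so $d(G)=4$.

**Theorem A.** Let $G$ be a finite $p$-group acting on $X$ as above, with $n<d(G)$ and some Chern number of $X$ prime to $p$. Then $X^G\neq\varnothing$. Moreover, $G$ preserves some component of $X$ having a Chern number prime to $p$, and on any such component $[G,G]$ acts trivially.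

**Theorem B.** Let $G$ be a nonabelian finite $p$-group. Put $N(G)=d(G)$ if $d(G)\ne2$, and $N(G)=4$ if $d(G)=2$. Let $\mathcal P(n)$ be the statement: "every $X$ of dimension $n$ as above, with a Chern number prime to $p$, has $X^G\ne\varnothing$."

1. $\mathcal P(n)$ holds for all $n<N(G)$.
2. $\mathcal P(N(G))$ fails.
3. If $p$ is odd, $\mathcal P(n)$ fails for every $n\ge d(G)$; so $\mathcal P(n)\Leftrightarrow n<d(G)$. If $p=2$, $\mathcal P(n)$ fails for every $n\ge N(G)$ except possibly $n=N(G)+1$ and $n=N(G)+3$. If $d(G)=4$, it fails for every $n\ge4$.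

So the bound of Theorem A is optimal for every nonabelian $G$, except that when $d(G)=2$ (which forces $p=2$) it improves to $n<4$. The cases $n=N(G)+1,N(G)+3$ for $p=2$, $d(G)\neq4$ are not settled here.

## 3. Finite sets, Euler characteristics, and projective spaces

**Dimension $0$.** $X$ is a finite set and its only Chern number is $|X|$. If $p\nmid|X|$, some $G$-orbit has size prime to $p$. Orbit sizes are powers of $p$, so that orbit is a fixed point.

**The top Chern number, in every dimension.** We have $c_n[X]=\chi(X)$. A smooth action of a finite group on a closed manifold admits a finite $G$-CW structure. The cells outside $X^G$ come in orbits whose size is divisible by $p$, so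
$$\chi(X)\equiv\chi(X^G)\bmod p. \tag{1}$$
Hence if $c_n[X]$ is prime to $p$, there is a fixed point, for every $p$-group $G$ and every $n$. For $n=1$ this settles the question completely. The difficulty lies in the other Chern numbers, such as $c_1^n$.

**Projective spaces.** Let $V$ be irreducible of dimension $d=d(G)$. A fixed point on $\mathbb P(V)$ is a $G$-stable line, so $\mathbb P(V)^G=\varnothing$, and $\dim\mathbb P(V)=d-1<d$. Theorem A predicts that all Chern numbers are divisible by $p$. Indeed, with $h$ the hyperplane class, $c(T\mathbb P(V))=(1+h)^d\equiv1+h^d=1\bmod p$, because $d$ is a power of $p$.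

## 4. Localization at a central subgroup of order $p$

The purpose of this section is to express Chern numbers mod $p$ through the fixed locus of a subgroup of order $p$.

Let $B\subset G$ be central of order $p$, and fix a generator $\chi$ of its character group. Then $X^B$ is a closed submanifold with $T(X^B)=(TX|_{X^B})^B$. So it is almost complex, and it is $G$-invariant because $B$ is central. Decomposing by characters of $B$, we get $G$-equivariantly
$$TX|_{X^B}=T(X^B)\oplus\bigoplus_{a=1}^{p-1}N_a,\qquad B\text{ acts on }N_a\text{ by }\chi^a.$$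
Likewise a $G$-bundle $E$ on $X$ splits over $X^B$ as $\bigoplus_{a=0}^{p-1}E_a$. The summands are $G$-stable because $B$ is central.

**Definition (type).** Given $G$-bundles $E_i$ on $X$ (possibly none), the *type* of a component $F$ of $X^B$ records $\dim F$ and the ranks on $F$ of all $N_a$ and all $E_{i,a}$. The union $Y_\tau$ of the components of type $\tau$ is closed and $G$-invariant. It has pure dimension, and all these bundles have constant rank on it.

**Example 3.** Let $B=\mathbb Z/2$ act on $\mathbb P^2$ by $[x:y:z]\mapsto[-x:y:z]$. The fixed locus is the line $F=\{x=0\}$, where $N_1=\mathcal O(1)$ has rank $1$, together with the point $[1:0:0]$, where $N_1$ has rank $2$. So there are two types.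

**Lemma 1.** Let $B=\mathbb Z/p$ act on $X$, and let $E_1,\dots,E_m$ be $B$-bundles on $X$. Every number $\int_Xc_I(TX)c_J(E)$ is mod $p$ an $\mathbb F_p$-linear combination of numbers
$$\int_{Y_\tau}c_{I'}(TY_\tau)\,c_{J'}(N_a,E_{i,a}:\text{ all }a,i).$$

*Proof.*

**Step 1 (restriction to $X^B$ loses nothing after inverting a class $u$).** Let $H_B^*(X)=H^*(EB\times_BX;\mathbb F_p)$ be Borel cohomology, and let $u=c_1(\chi)\in H^2(BB;\mathbb F_p)$. The ring $H^*(BB;\mathbb F_p)$ is $\mathbb F_2[w]$ with $u=w^2$ if $p=2$, and $\Lambda(w)\otimes\mathbb F_p[u]$ with $|w|=1$ if $p$ is odd. In both cases it is free over $\mathbb F_p[u]$, and $H^*(BB)[u^{-1}]$ is $\mathbb F_p$ in degree $0$. Let $T$ be a closed $B$-invariant tubular neighborhood of $X^B$. Since $B$ has prime order, it acts freely off $X^B$, so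
$$H_B^*(X,X^B)\cong H_B^*(X\setminus\operatorname{int}T,\partial T)\cong H^*\big((X\setminus\operatorname{int}T)/B,\ \partial T/B\big).$$
This vanishes above degree $2n$, so every element is killed by a power of $u$. Localization is exact, hence the restriction $i^*\colon H_B^*(X)[u^{-1}]\to H_B^*(X^B)[u^{-1}]$ is an isomorphism.

**Step 2 (the Euler class of the normal bundle is invertible).** Let $F$ be a component of $X^B$, with normal bundle $N=\bigoplus_aN_a$. We have $H_B^*(F)=H^*(F)\otimes H^*(BB)$. A bundle $W$ on $F$ on which $B$ acts by $\chi^a$ is $W'\otimes\chi^a$ with $B$ acting trivially on $W'$. So its equivariant Chern roots are its ordinary roots plus $au$. Thus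
$$e(N)=\prod_{a}\prod_j(au+\nu_{a,j}),\qquad \nu_{a,j}\text{ the Chern roots of }N_a.$$
As $1\le a\le p-1$, this is a nonzero constant times a power of $u$, plus nilpotent elements of even degree. So it is invertible in $H^*(F)\otimes\mathbb F_p[u^{\pm1}]$. The coefficients of the inverse are polynomials over $\mathbb F_p$ in the $c_i(N_a)$, and these polynomials depend only on the type.

**Step 3 (the localization formula).** Let $i_{F*}\colon H_B^*(F)\to H_B^*(X)$ be the Gysin map, defined on finite-dimensional approximations of $EB$. Then $i_F^*i_{F*}$ is multiplication by $e(N_F)$, and $i_{F'}^*i_{F*}=0$ for $F'\ne F$. For $\alpha\in H_B^*(X)$, the classes $\alpha$ and $\sum_Fi_{F*}(e(N_F)^{-1}\alpha|_F)$ have the same image under $i^*$, so they agree after inverting $u$. Let $\pi_*\colon H_B^*(X)\to H^{*-2n}(BB)$ be integration along the fibre of the Borel construction. Since $\pi_*i_{F*}$ is integration along $F$,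
$$\pi_*\alpha=\sum_F\int_F\frac{\alpha|_F}{e(N_F)}\quad\text{in }H^*(BB)[u^{-1}]. \tag{2}$$

**Step 4 (read off the coefficients).** Apply (2) to the equivariant class $\alpha=c_I^B(TX)c_J^B(E)$ of degree $2n$. The left side lies in $H^0(BB)=\mathbb F_p$ and equals the integral over one fibre, $\int_Xc_I(TX)c_J(E)$. On the right, $TX|_F=TF\oplus\bigoplus N_a$ and $E_i|_F=\bigoplus E_{i,a}$. By the rule of Step 2, $\alpha|_F/e(N_F)$ is therefore a polynomial in $u^{\pm1}$ and the Chern classes of $TF,N_a,E_{i,a}$, with coefficients depending only on the type. Compare degree $0$, and sum over the components of each type. $\square$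

**Check on Example 3 ($p=2$).** For $c_2$, the line contributes $\int_F c_1(TF)(u+\nu)/(u+\nu)=\int_F c_1(TF)=2$ and the point contributes $1$. The sum is $3=c_2[\mathbb P^2]$. For $c_1^2$, let $x$ be the point class on $F$. Mod $2$ we have $c_1(TF)=2x=0$ and $\nu=x$, so the line contributes $\int_F(u+x)^2/(u+x)=1$. The point contributes $(2u)^2/u^2=0$. The sum is $1\equiv9\bmod2$.

## 5. Abelian groups, and the character that does not extend

For abelian groups, Lemma 1 can be iterated. Normal bundles appear along the way, so the induction must carry bundles.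

**Lemma 2.** Let $A$ be a finite abelian $p$-group acting on a closed almost complex manifold $Y$ of pure dimension, and let $E_1,\dots,E_m$ be $A$-bundles of constant rank. If $Y^A=\varnothing$, then $\int_Yc_I(TY)c_J(E)\equiv0\bmod p$ for all $I,J$.

*Proof.* Induct on $|A|$. If $A=1$, then $Y=Y^A=\varnothing$. Otherwise let $B\subset A$ have order $p$. By Lemma 1, it suffices to treat the numbers of $Y_\tau\subset Y^B$ with the $A$-bundles $N_a,E_{i,a}$. The group $A/B$ acts on $Y_\tau$ and on $TY_\tau$. On $N_a$ and $E_{i,a}$, however, $B$ acts by $\chi^a$, so these are not yet $A/B$-bundles. Since $A$ is abelian, $\chi^a$ extends to a character $\tilde\chi_a$ of $A$. Tensoring with $\tilde\chi_a^{-1}$ makes $B$ act trivially and does not change the underlying bundle. So $N_a\otimes\tilde\chi_a^{-1}$ and $E_{i,a}\otimes\tilde\chi_a^{-1}$ are $A/B$-bundles with the same Chern classes as before. As $(Y_\tau)^{A/B}\subset Y^A=\varnothing$, induction applies to $A/B$. $\square$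

Taking no bundles $E_i$, we see that for abelian $G$ a fixed-point-free action on a manifold of pure dimension has all Chern numbers divisible by $p$, in every dimension.

**Where this stops for nonabelian groups.** A sensible first attempt is to run the same induction on a nonabelian $p$-group $Q$, with $B=Z$ central of order $p$. Lemma 1 applies and $Y_\tau$ is still a $Q/Z$-manifold. What fails is exactly the extension of $\chi^a$ to $Q$: if $Z\subset[Q,Q]$, every character of $Q$ is trivial on $Z$. So $N_a$ cannot be untwisted into a $Q/Z$-bundle by a character.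

This is not an artifact of the argument. The statement of Lemma 2 is false for nonabelian groups. In Example 1, $\mathbb P(V)^Q=\varnothing$, yet the $Q$-bundle $L=\mathcal O(-1)$ has
$$\int_{\mathbb P(V)}c_1(L)^{p-1}=(-1)^{p-1}\not\equiv0\bmod p .$$
This happens in dimension $d(Q)-1$. A bound on the dimension must therefore enter, and it must enter where characters fail to extend.

**The way past.** No character of $Q$ restricts to $\chi^a$, but a *line bundle* with this property will do, and $\mathbb P(N_a)$ has one, namely its tautological bundle $L$. Over $\mathbb P(N_a)$, tensoring with powers of $L$ makes $Z$ act trivially on all bundles in sight. The cost is that $\ell=c_1(L)$ does not vanish, so the numbers to control are $\int_P\ell^jc_J(E)$ with $Z$ acting trivially on the $E_i$. The index polynomial of Section 1 controls them, and the next two sections carry this out.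

## 6. Integer-valued polynomials divisible by $p^k$ away from $p$

Here is the arithmetic statement needed. Let $f\in\mathbb Q[t]$ have degree $\le j$ and $t^j$-coefficient $m/j!$. For distinct integers $a_0,\dots,a_j$, comparing $t^j$-coefficients in Lagrange interpolation gives
$$m=\sum_{i=0}^{j}\frac{j!\,f(a_i)}{\prod_{l\ne i}(a_i-a_l)}. \tag{3}$$
Suppose $f$ is integral on $\mathbb Z$ and divisible by $p^k$ at integers prime to $p$. We want $p\mid m$, and the choice of points matters. Take $p=2$ and $p^k=4$.

* *Consecutive points* are inadequate for $j=1$: $m=f(a+1)-f(a)$, and one of the two values is uncontrolled.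
* *Only odd points* are inadequate for $j=2$. Among any three odd integers two are congruent mod $4$, so some product in (3) has valuation at least $2+1=3$. The bound for that term is then only $v\ge v(2!)+2-3=0$.
* *A mixture* works for $j=2$: the points $0,1,3$ give $m=\frac23f(0)-f(1)+\frac13f(3)$, and every term is divisible by $2$.

The general choice is a mixture of multiples of $p$ and integers prime to $p$ in the right proportion.

**Lemma 3.** Let $j\ge0$, $k\ge1$, and let $f\in\mathbb Q[t]$ have degree $\le j$ and $t^j$-coefficient $m/j!$, with $m\in\mathbb Z$. Assume $f(a)\in\mathbb Z$ for all $a\in\mathbb Z$, and $f(a)\in p^k\mathbb Z$ whenever $p\nmid a$. If $p\nmid m$, then $p^k\mid j+1$.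

*Proof.*

**Step 1 (choose the points).** Write $j=ps+t$ with $0\le t\le p-1$. Then $v(j!)=s+v(s!)$. In (3) use the $j+1$ points of $S_1\cup S_2$, where $S_1=\{0,p,\dots,(s-1)p\}$ and $S_2$ consists of the first
$$b=j+1-s=(p-1)s+t+1\ \ge1$$
positive integers prime to $p$. Differences between $S_1$ and $S_2$ are prime to $p$, so in each product only the points of the same set contribute to the valuation.

**Step 2 (terms from $S_1$).** Here $f$ is merely integral, so the denominator must be small. At $a=pi$ the product has valuation
$$(s-1)+v\big(i!\,(s-1-i)!\big)\le(s-1)+v((s-1)!)<s+v(s!)=v(j!),$$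
where the first inequality holds because $i!\,(s-1-i)!$ divides $(s-1)!$. So these terms have valuation $\ge1$.

**Step 3 (denominators for $S_2$).** Among integers prime to $p$, listed in order, adding $p^i$ shifts the position by $\varphi(p^i)=(p-1)p^{i-1}$. Hence any $\varphi(p^i)$ consecutive members of the list represent each unit class mod $p^i$ exactly once, and each class mod $p^i$ contains at most $\lceil b/\varphi(p^i)\rceil$ elements of $S_2$. For $x\in S_2$, count the other elements $y\in S_2$ with $y\equiv x\bmod p^i$, for each $i$, and use $\lceil b/c\rceil-1=\lfloor(b-1)/c\rfloor$: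
$$v\Big(\prod_{y\ne x}(x-y)\Big)\le\sum_{i\ge1}\Big\lfloor\frac{b-1}{(p-1)p^{i-1}}\Big\rfloor=\sum_{i\ge1}\Big\lfloor\frac{s'}{p^{i-1}}\Big\rfloor=s'+v(s'!),\qquad s'=\Big\lfloor\frac{(p-1)s+t}{p-1}\Big\rfloor .$$

**Step 4 (terms from $S_2$).** Here $v(f(x))\ge k$.

* If $t<p-1$, then $s'=s$ and the bound is $s+v(s!)=v(j!)$. These terms have valuation $\ge k\ge1$. Together with Step 2, $p\mid m$.
* If $t=p-1$, then $s'=s+1$ and $j+1=p(s+1)$. The bound is
$$(s+1)+v((s+1)!)=\big(s+v(s!)\big)+1+v(s+1)=v(j!)+v(j+1).$$
These terms have valuation $\ge k-v(j+1)$. If $p^k\nmid j+1$, this is $\ge1$, and again $p\mid m$.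

So $p\nmid m$ forces $t=p-1$ and $p^k\mid j+1$. $\square$

## 7. The index polynomial kills $\int_P\ell^jc_J(E)$

Section 1 treated $\int_P\ell^D$. To include the classes $c_J(E)$ we need virtual bundles whose Chern character starts with a given Chern class.

**Definition ($\gamma$-classes).** For a $Q$-bundle $E$ of rank $e$ on $P$, define $\gamma^i(E)\in K_Q(P)$ by
$$\sum_i\gamma^i(E)t^i=\sum_s\Lambda^s(E)\,t^s(1-t)^{e-s}.$$

**Example 4.** If $e=1$, then $\gamma^1(E)=E-1$. If $e=2$, then $\gamma^1(E)=E-2$ and $\gamma^2(E)=\Lambda^2E-E+1$, with Chern character $(e^{x_1}-1)(e^{x_2}-1)=c_2(E)+\cdots$.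

In general, with Chern roots $x_l$, we have $\mathrm{ch}\big(\sum_i\gamma^i(E)t^i\big)=\prod_l\big((1-t)+te^{x_l}\big)=\prod_l\big(1+t(e^{x_l}-1)\big)$. So
$$\mathrm{ch}(\gamma^i(E))=c_i(E)+(\text{terms of higher degree}). \tag{4}$$

**Lemma 4.** Let $Q$ be a finite group, $Z\subset Q$ a central subgroup of order $p$, and $q=p^k$ with $k\ge1$, such that every irreducible representation of $Q$ nontrivial on $Z$ has dimension divisible by $q$. Let $P$ be a closed almost complex $Q$-manifold of pure dimension $D$ on which $Z$ acts trivially. Let $L$ be a $Q$-line bundle on which $Z$ acts by a nontrivial character $\psi$, and let $E_1,\dots,E_m$ be $Q$-bundles of constant rank on which $Z$ acts trivially. Put $\ell=c_1(L)$. Then for $j+|J|=D$,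
$$\int_P\ell^{\,j}c_J(E)\equiv0\bmod p\quad\text{unless }q\mid j+1 .$$

*Proof.*

**Step 1 (divisibility of indices).** For a $Q$-bundle $W$ let $\operatorname{ind}(W)\in R(Q)$ be the equivariant index of the $\mathrm{spin}^c$ Dirac operator on $\Lambda^{0,*}T^*P\otimes W$, for invariant metric and connections. By Atiyah–Singer, $\dim\operatorname{ind}(W)=\int_P\mathrm{ch}(W)\mathrm{Td}(P)$. Suppose $Z$ acts on the fibres of $W$ by a character $\psi'\neq1$. As $Z$ acts trivially on $P$, hence on $TP$, a section $\sigma$ satisfies $(z\sigma)(x)=z\cdot\sigma(z^{-1}x)=\psi'(z)\sigma(x)$. So $Z$ acts by $\psi'$ on the kernel and on the cokernel. All irreducible constituents there are nontrivial on $Z$, so $q\mid\dim\operatorname{ind}(W)$. This extends additively to virtual bundles.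

**Step 2 (the polynomial).** Let $\gamma_J$ be the product of the $\gamma^i(E_s)$ corresponding to the monomial $c_J$. By (4), $\mathrm{ch}(\gamma_J)=c_J(E)+(\text{higher})$, and $Z$ acts trivially on $\gamma_J$. Put
$$f(a)=\dim\operatorname{ind}(L^a\otimes\gamma_J)=\int_Pe^{a\ell}\,\mathrm{ch}(\gamma_J)\,\mathrm{Td}(P).$$
The factor $\mathrm{ch}(\gamma_J)$ starts in degree $|J|$, so $f$ is a polynomial of degree $\le D-|J|=j$. In its $a^j$-coefficient only the lowest terms $c_J(E)$ and $1$ of $\mathrm{ch}(\gamma_J)$ and $\mathrm{Td}(P)$ survive, and it equals $\frac1{j!}\int_P\ell^jc_J(E)$.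

**Step 3 (apply Lemma 3).** $f(a)$ is an integer for all $a\in\mathbb Z$. If $p\nmid a$, then $Z$ acts on $L^a\otimes\gamma_J$ by $\psi^a\neq1$, so $f(a)\in p^k\mathbb Z$ by Step 1. Lemma 3 with $m=\int_P\ell^jc_J(E)$ gives the claim. $\square$

## 8. From the fixed locus to $\mathbb P(N_a)$: proof of Theorem A

**Step 1 (pass to a connected manifold).** $G$ permutes the components of $X$, and components in one orbit are isomorphic as almost complex manifolds, so they have the same Chern numbers. An orbit with more than one element has size divisible by $p$ and contributes a multiple of $p$ to each Chern number. Hence some $G$-stable component has a Chern number prime to $p$. Let $X$ now denote any such component, and let $Q$ be the quotient of $G$ by the kernel of its action on $X$. Then $Q$ is a $p$-group acting effectively on the connected manifold $X$.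

The claim is that $Q$ is abelian. Suppose it is not.

**Step 2 (find $Z$ and $q$).** This step provides the representation-theoretic hypothesis of Lemma 4. Representations of $Q$ are representations of $G$ with the same image, so $d(Q)\ge d(G)>n$. By Section 2, $q:=d(Q)=p^k$ with $k\ge1$ is the least dimension $>1$ of an irreducible representation of $Q$. The nontrivial normal subgroup $[Q,Q]$ of the $p$-group $Q$ meets the center nontrivially. Choose $Z\subset[Q,Q]\cap Z(Q)$ of order $p$. An irreducible representation nontrivial on $Z$ is not one-dimensional, because $Z\subset[Q,Q]$. So its dimension is a power of $p$ that is at least $q$, hence divisible by $q$.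

**Step 3 (localize at $Z$).** $Z$ acts nontrivially on $X$. No component of $X^Z$ has dimension $n$, since it would be open and closed in the connected $X$. By Lemma 1 with $B=Z$, every Chern number of $X$ is mod $p$ a combination of numbers $\int_Y\theta$, where $Y=Y_\tau$ is nonempty of dimension $w<n$ and
$$\theta=c_I(TY)\prod_{b=1}^{p-1}c_{J_b}(N_b)\in H^{2w}(Y).$$
(If $X^Z=\varnothing$ there are no such terms, and all Chern numbers vanish mod $p$.) It remains to show $\int_Y\theta\equiv0\bmod p$. As $w<n$, some $N_a$ has rank $r\ge1$ on $Y$; fix it.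

**Step 4 (build $P$ and $L$).** Let $\pi\colon P=\mathbb P(N_a)\to Y$ and $L=\mathcal O(-1)\subset\pi^*N_a$.

* A $Q$-invariant connection on $N_a$ gives a $Q$-equivariant splitting $TP\cong\pi^*TY\oplus\operatorname{Hom}(L,\pi^*N_a/L)$. So $P$ is a closed almost complex $Q$-manifold of pure dimension $D=w+r-1$. Since $w+r\le n$,
$$D+1\le n<q. \tag{5}$$
This is the only place where $n<d(G)$ is used.
* $Z$ acts on $N_a$ by scalars through $\chi^a$. So it acts trivially on $P$, and on $L$ by the character $\chi^a$, which is nontrivial since $1\le a\le p-1$.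

**Step 5 (untwist with $L$).** The character $\chi^a$ generates the character group of $Z$, so for each $b$ there is $m_b$ with $\chi^b=(\chi^a)^{m_b}$. Put $E_b=\pi^*N_b\otimes L^{-m_b}$ and $E_0=\pi^*TY$. Then $Z$ acts trivially on $E_0,E_1,\dots,E_{p-1}$, and these have constant rank.

**Step 6 (rewrite $\int_Y\theta$ on $P$).** Put $\ell=c_1(L)$. Since $-\ell$ restricts to the hyperplane class on each fibre $\mathbb P^{r-1}$, $\pi_*((-\ell)^{r-1})=1$, and the projection formula gives
$$\int_Y\theta=\int_P(-\ell)^{r-1}\,\pi^*\theta .$$
From $\pi^*N_b=E_b\otimes L^{m_b}$ we get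
$$\pi^*c_i(N_b)=\sum_s\binom{\operatorname{rk}E_b-s}{i-s}(m_b\ell)^{i-s}c_s(E_b),$$
and $\pi^*c_I(TY)=c_I(E_0)$. So $\int_Y\theta$ is an integral combination of numbers $\int_P\ell^jc_J(E)$ with $j+|J|=D$.

**Step 7 (all these numbers vanish mod $p$).** We have $0\le j\le D$, so $1\le j+1\le D+1<q$ by (5), and $q\nmid j+1$. Lemma 4 gives $\int_P\ell^jc_J(E)\equiv0\bmod p$. Hence all Chern numbers of $X$ are divisible by $p$, contradicting the choice of $X$. So $Q$ is abelian, that is, $[G,G]$ acts trivially on $X$.

**Step 8 (the fixed point).** $Q$ is an abelian $p$-group acting on $X$, which has a Chern number prime to $p$. By Lemma 2 without bundles $E_i$, $X^G=X^Q\neq\varnothing$. (For $G$ abelian, Steps 2–7 are not needed.) $\blacksquare$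

## 9. Two more dimensions when $d(G)=2$: proof of Theorem B(1)

If $d(G)\ne2$, then $N(G)=d(G)$ and the statement is Theorem A. Let $d(G)=2$. Since $d(G)$ is a power of $p$, $p=2$, and $N(G)=4$. For $n\le1$ use Theorem A.

**Dimension $2$.** The Todd genus $\frac{1}{12}(c_1^2+c_2)[X]$ is an integer by the index theorem, so $c_1^2\equiv c_2\bmod2$. By (1), $c_2[X]=\chi(X)\equiv\chi(X^G)\bmod2$. So $X^G=\varnothing$ implies that both Chern numbers are even.

**Dimension $3$.** Here no Chern number is ever odd, so the statement is vacuous.

* $c_1c_2/24$ is the Todd genus, an integer, so $c_1c_2$ is even.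
* Twist by the line bundle $\det TX$, whose first Chern class is $c_1(X)$. The index is
$$\int_Xe^{c_1}\Big(1+\frac{c_1}2+\frac{c_1^2+c_2}{12}+\frac{c_1c_2}{24}\Big)=c_1^3\Big(\frac16+\frac14+\frac1{12}\Big)+c_1c_2\Big(\frac1{12}+\frac1{24}\Big)=\frac{c_1^3}2+3\cdot\frac{c_1c_2}{24}.$$
It is an integer and $c_1c_2/24$ is an integer, so $c_1^3$ is even.
* $c_3=\chi(X)=2b_0-2b_1+2b_2-b_3$ by Poincaré duality. The intersection form on $H^3(X;\mathbb Q)$ is alternating and nondegenerate, so $b_3$ is even, and so is $c_3$. $\blacksquare$

## 10. Fixed-point-free manifolds in dimension $N(G)$: proof of Theorem B(2)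

**Projective bundle formulas.** Let $S$ be a complex bundle of rank $r$ on $Y$, $\pi\colon\mathbb P(S)\to Y$, and $\xi=c_1(\mathcal O(1))$. We omit $\pi^*$ from Chern classes. Since $T_{\rm vert}\oplus\mathcal O\cong S\otimes\mathcal O(1)$,
$$c(T\mathbb P(S))=c(TY)\,c(S\otimes\mathcal O(1)). \tag{6}$$
Since $S\otimes\mathcal O(1)$ has a nowhere zero section (the inclusion $\mathcal O(-1)\subset\pi^*S$), $c_r(S\otimes\mathcal O(1))=0$. Finally,
$$\sum_{s\ge0}\pi_*\xi^{r-1+s}=\frac1{c(S)}. \tag{7}$$
To see (7), let $R=\pi^*S/\mathcal O(-1)$, of rank $r-1$. Then $c(R)=c(S)/(1-\xi)=c(S)\sum_i\xi^i$. Now $\pi_*$ kills classes of degree below $r-1$, and $c_{r-1}(R)=\xi^{r-1}+{}$terms $\xi^i\cdot(\text{base class})$ with $i<r-1$, which are also killed. So $1=\pi_*c(R)=c(S)\sum_i\pi_*\xi^i$.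

We also use that if $e=p^i$ and $h^e=0$, then $(1+h)^e\equiv1+h^e=1\bmod p$.

Let $V$ be an irreducible representation of $G$ of dimension $d=d(G)$, a power of $p$.

**Case $p$ odd.** Let $X=\mathbb P(\mathcal O(1)\oplus\mathcal O)$ over $\mathbb P(V)$. Its dimension is $(d-1)+1=d=N(G)$. It maps equivariantly to $\mathbb P(V)$, and $\mathbb P(V)^G=\varnothing$, so $X^G=\varnothing$. With $h$ the hyperplane class of $\mathbb P(V)$, (6) gives
$$c(TX)\equiv(1+h)^d(1+\xi+h)(1+\xi)\equiv(1+\xi+h)(1+\xi)\bmod p,\qquad\xi(\xi+h)=0.$$
So $c_1\equiv2\xi+h$ and $c_1^2\equiv4\xi(\xi+h)+h^2=h^2$. As $d$ is odd,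
$$c_1^d\equiv(2\xi+h)h^{d-1}=2\xi h^{d-1},\qquad c_1^d[X]\equiv2\not\equiv0\bmod p.$$

**Case $p=2$.** We construct a $G$-manifold $Y$ with $Y^G=\varnothing$ and a rank-two $G$-bundle $N$ on it.

*If $d\ge4$.* Irreducible representations of $p$-groups are monomial, so $V=\operatorname{Ind}_{H_0}^G\lambda$ with $\lambda$ a character of some $H_0\ne G$. Maximal subgroups of $2$-groups have index $2$, so there is $H\supseteq H_0$ of index $2$. Put $W=\operatorname{Ind}_{H_0}^H\lambda$. Then $V=\operatorname{Ind}_H^GW$, so $W$ is irreducible (otherwise $V$ would be reducible), of dimension $e=d/2\ge2$. Thus $V=W_1\oplus W_2$ with $W_1=W$, and $G$ permutes $\{W_1,W_2\}$ with $H$ the stabilizer of $W_1$. Let $Y=\mathbb P(W_1)\times\mathbb P(W_2)$ be the space of pairs of lines $l_1\subset W_1$, $l_2\subset W_2$, with the natural $G$-action, in which elements outside $H$ exchange the roles of the two lines. Let $N$ have fibre $l_1\oplus l_2\subset V$. A $G$-fixed point would give an $H$-stable line in $W$, which is impossible. So $Y^G=\varnothing$.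

*If $d=2$.* Let $e=2$, $Y=\mathbb P(V)\times\mathbb P(V)$ with the diagonal action, and $N=\mathcal O(-1,0)\oplus\mathcal O(0,-1)$. A fixed point would give a $G$-stable line in $V$, so $Y^G=\varnothing$.

In both cases let $X=\mathbb P(N\oplus\mathcal O)$. Then $X^G=\varnothing$ and $\dim X=2(e-1)+2=2e$, which equals $d$ if $d\ge4$ and $4$ if $d=2$. So $\dim X=N(G)$. Let $h,g$ be the hyperplane classes of the two factors of $Y$, so $h^e=g^e=0$. Nonequivariantly, $N=\mathcal O(-1,0)\oplus\mathcal O(0,-1)$ in both cases. As $e$ is a power of $2$, $c(TY)=(1+h)^e(1+g)^e\equiv1\bmod2$, and (6) gives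
$$c(TX)\equiv(1+\xi)(1+\xi+h)(1+\xi+g),\qquad c_1\equiv\xi+h+g\bmod2.$$
Since $2e$ is a power of $2$, $c_1^{2e}\equiv\xi^{2e}+h^{2e}+g^{2e}=\xi^{2e}$. By (7) with $r=3$, $\sum_s\pi_*\xi^{2+s}\equiv\frac1{(1+h)(1+g)}\equiv\sum_{i,l}h^ig^l$, so
$$\pi_*\xi^{2e}\equiv\sum_{i+l=2e-2}h^ig^l=h^{e-1}g^{e-1}\bmod 2.$$
Hence $c_1^{2e}[X]$ is odd. $\blacksquare$

## 11. Multiplying counterexamples, and the quadric threefold: proof of Theorem B(3)

**Step 1 (a multiplicative invariant).** We need to know that products of manifolds with a Chern number prime to $p$ again have one. For a closed almost complex $M$ with Chern roots $x_l$ of $TM$, put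
$$\kappa(M)=\int_M\prod_l(1+t_1x_l+t_2x_l^2+\cdots)\in\mathbb F_p[t_1,t_2,\dots].$$
Since the roots of $T(M\times M')$ are those of $TM$ together with those of $TM'$, $\kappa(M\times M')=\kappa(M)\kappa(M')$. The coefficients of $\kappa(M)$ are the numbers mod $p$ given by the monomial symmetric functions of degree $\dim M$ in the $\dim M$ roots. These functions, and the monomials $c_I$ of degree $\dim M$, are both $\mathbb Z$-bases of the symmetric polynomials of that degree. So $\kappa(M)\ne0$ if and only if some Chern number of $M$ is prime to $p$. For example, $\kappa(\mathbb P^1)=2t_1$. The monomial functions on $\mathbb P^2$ are $c_2=3$ and $c_1^2-2c_2=3$, so $\kappa(\mathbb P^2)=3(t_1^2+t_2)$.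

As $\mathbb F_p[t_1,t_2,\dots]$ is a domain, if $X$ is a counterexample in dimension $n$ and $M$ has dimension $m$, trivial $G$-action and $\kappa(M)\neq0$, then $\kappa(X\times M)\ne0$. Also $(X\times M)^G=X^G\times M=\varnothing$. So $X\times M$ is a counterexample in dimension $n+m$. We start from the $X$ of Section 10, with $n=N(G)$.

**Step 2 ($p$ odd).** Then $N(G)=d(G)$. Take $M=(\mathbb P^1)^m$; $\kappa(M)=(2t_1)^m\ne0$. So $\mathcal P(n)$ fails for every $n\ge d(G)$. With Theorem A, $\mathcal P(n)\Leftrightarrow n<d(G)$.

**Step 3 ($p=2$: all shifts $m\notin\{1,3\}$).** For $m$ even, use $(\mathbb P^2)^{m/2}$. For $m\ge5$ odd, use $M^5\times(\mathbb P^2)^{(m-5)/2}$, where $M^5\subset\mathbb P^2\times\mathbb P^4$ is a smooth hypersurface of bidegree $(1,1)$, for instance $x_0y_0+x_1y_1+x_2y_2=0$. It is smooth because the derivatives with respect to $y_0,y_1,y_2$ are $x_0,x_1,x_2$, which do not all vanish. Let $x,y$ be the hyperplane classes. The $t_5$-coefficient of $\kappa$ is the fifth power sum of the roots, and power sums are additive in the relation $TM\oplus\mathcal O(1,1)|_M\cong T(\mathbb P^2\times\mathbb P^4)|_M$.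 So for $M^5$ it is the mod $2$ reduction of
$$\int_{\mathbb P^2\times\mathbb P^4}\big(3x^5+5y^5-(x+y)^5\big)(x+y)=-\binom62=-15,$$
because $x^5=y^5=0$ and the coefficient of $x^2y^4$ in $(x+y)^6$ is $\binom62$. It is odd, so $\kappa(M^5)\ne0$. Hence $\mathcal P(n)$ fails for every $n\ge N(G)$ except possibly $n=N(G)+1$ and $n=N(G)+3$.

No choice of $M$ gives $m=1$ or $m=3$. A closed oriented surface has even Euler characteristic, and by Section 9 all Chern numbers in dimension $3$ are even.

**Step 4 ($d(G)=4$: a counterexample in dimension $5$).** Here $p=2$ and $N(G)=4$. By Step 3 only $n=5$ and $n=7$ remain, and $n=7$ follows from $n=5$ by multiplying with $\mathbb P^2$. So we need $X$ of dimension $5$. Let $V$ be irreducible of dimension $4$.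

*An invariant symplectic form.* Irreducible representations of $G$ have dimension $1$ or a power of $2$ that is $\ge4$. Since $\dim\Lambda^2V=6$ is not a sum of powers of $2$ that are all $\ge4$, $\Lambda^2V$ has a one-dimensional constituent, hence a one-dimensional quotient. This is a nonzero alternating form $\omega$ on $V$, $G$-invariant up to a character. Its radical is $G$-stable and not $V$, so it is $0$ by irreducibility, and $\omega$ is nondegenerate.

*The base.* Let $Y$ be the space of $\omega$-isotropic $2$-planes in $V$, inside the Grassmannian $\operatorname{Gr}(2,V)$, and let $N$ be the tautological rank-two bundle. $Y$ is the zero locus of the section $U\mapsto\omega|_U$ of $\Lambda^2N^*$, that is, a hyperplane section of the Plücker quadric. It is smooth: at $U\in Y$, the derivative sends $\phi\in\operatorname{Hom}(U,V/U)$ to $(u,u')\mapsto\omega(\phi u,u')+\omega(u,\phi u')$, and this is surjective onto $\Lambda^2U^*$, since $\omega$ identifies $V/U$ with $U^*$. So $Y$ is a smooth quadric threefold. $G$ acts on $Y$ and $N$. A fixed point would be a $G$-stable $2$-plane in $V$, so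 $Y^G=\varnothing$.

*Chern numbers of $N$.* Write $c_i=c_i(N)$. As $c_1(N^*)$ is the Plücker hyperplane class and the Plücker quadric has degree $2$, $\int_Yc_1^3=-2$. Via $\omega$, $V/N\cong N^*$ nonequivariantly, so $c(N)c(N^*)=1$. In degree $2$ this says $c_1^2=2c_2$. Hence $2\int_Yc_1c_2=\int_Yc_1^3=-2$ and $\int_Yc_1c_2=-1$.

*The manifold.* Let $X=\mathbb P(N\oplus\mathcal O)$. Then $\dim X=5$ and $X^G=\varnothing$. Let $\nu_1,\nu_2$ be the Chern roots of $N$. By (6), the fifth power sum of the roots of $TX$ is that of the roots of $TY$, which is $0$ because $\dim Y=3<5$, plus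
$$\xi^5+(\xi+\nu_1)^5+(\xi+\nu_2)^5=3\xi^5+5\xi^4c_1+10\xi^3(\nu_1^2+\nu_2^2)+10\xi^2(\nu_1^3+\nu_2^3)+5\xi(\nu_1^4+\nu_2^4)+(\nu_1^5+\nu_2^5).$$
The terms with coefficient $10$ are even, and the last two vanish because power sums of degree $\ge4$ vanish on $Y$. So the $t_5$-coefficient of $\kappa(X)$ is $\int_X(\xi^5+\xi^4c_1)\bmod2$. By (7) with $r=3$,
$$\sum_s\pi_*\xi^{2+s}=\frac1{1+c_1+c_2},\qquad\pi_*\xi^4=c_1^2-c_2,\qquad\pi_*\xi^5=-c_1^3+2c_1c_2\equiv c_1^3\bmod2.$$
Therefore
$$\int_X(\xi^5+\xi^4c_1)\equiv\int_Y\big(c_1^3+c_1^3+c_1c_2\big)=\int_Y\big(2c_1^3+c_1c_2\big)\equiv1\bmod2.$$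
So $\kappa(X)\neq0$, and $X$ has an odd Chern number and no fixed point. Thus $\mathcal P(5)$ fails, so $\mathcal P(7)$ fails, and $\mathcal P(n)$ fails for every $n\ge4$. $\blacksquare$
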